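\title{Tverberg partitions with a common core: the topological version fails}

\begin{abstract}
Let $n=(r-1)(d+1)$. It is known that every finite set $A\subset\mathbb R^d$ with more than $n$ points has a partition into $r$ parts and an $n$-element subset $B$ such that, for every $p\in A\setminus B$, the convex hulls of the traces of the parts on $B\cup\{p\}$ have a common point. We show that the conjectured analogue for continuous maps $\Delta_N\to\mathbb R^d$ and prime powers $r$ is false. It fails for $r=d=2$ and every $N\ge 39$. For $r=2$, $d\ge 3$ and large $N$ there are maps for which a fixed positive proportion of the required intersections is missing, whatever the choice of faces. The counterexamples have the form (affine map, height function), with randomly chosen over- and under-crossings. The conjectured conclusion does hold for $d=1$, and for $N=n+1$ when $r$ is a prime power.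
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $d\ge1$ and $r\ge2$ are integers and
\[
n=(r-1)(d+1).
\]
Tverberg's theorem says that any $n+1$ points of $\mathbb R^d$ can be partitioned into $r$ parts whose convex hulls have a common point; for $r=2$ this is Radon's theorem. In a larger set $A$, every $(n+1)$-element subset has such a partition, and a priori these partitions have nothing to do with each other. The following known statement says that many of them can be made compatible. We quote it as motivation and do not use it.

\begin{theorem}[linear case]\label{thm:linear}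
Let $A\subset\mathbb R^d$ be a finite set with $|A|>n$. Then there are a partition $A_1,\dots,A_r$ of $A$ and a subset $B\subset A$ with $|B|=n$ such that
\[
\bigcap_{i=1}^r\operatorname{conv}\bigl((B\cup\{p\})\cap A_i\bigr)\ne\emptyset\qquad\text{for all }p\in A\setminus B .
\]
\end{theorem}

For $|A|=n+1$ this is Tverberg's theorem. For a first larger example take $r=d=2$, so $n=3$, and let $A$ be the vertex set of a convex polygon. If $b,a,c$ are consecutive vertices, then $B=\{a,b,c\}$, $A_1=A\setminus\{b,c\}$ and $A_2=\{b,c\}$ work, because every segment from $a$ to a further vertex $p$ crosses the segment from $b$ to $c$.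

To pass to continuous maps, let $\Delta_N$ be the $N$-dimensional simplex and $V$ its vertex set. We identify a face with its vertex set $S\subset V$, write $\Delta_S$ for the face as a subset of $\Delta_N=\Delta_V$, and put $f(S)=f(\Delta_S)$, with $f(\emptyset)=\emptyset$. A $k$-face has $k+1$ vertices. We write $S+p=S\cup\{p\}$ and $S-p=S\setminus\{p\}$.

\begin{definition}\label{def:core}
Let $N\ge n$ and let $f:\Delta_N\to\mathbb R^d$ be continuous. A \emph{core} of $f$ consists of an $(n-1)$-face $F$ and pairwise disjoint faces $F_1,\dots,F_r$ such that
\[
\bigcap_{i=1}^r f(F_i\cap F')\ne\emptyset\qquad\text{for every $n$-face }F'\supset F .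
\]
\end{definition}

The $n$-faces containing $F$ are the sets $F+p$ with $p\in V\setminus F$. If $f$ is affine, then $f(S)$ is the convex hull of the images of the vertices in $S$, so Theorem~\ref{thm:linear} provides a core for every affine map that is injective on $V$. If $N=n$, a core exists exactly when some $r$ pairwise disjoint faces have images with a common point. For continuous $f$ and prime powers $r$ this is the topological Tverberg theorem (see Remark~\ref{rem:tverberg}). Thus the statement holds for affine maps and all $N$, and for continuous maps and the smallest $N$, and one is led to expect it in general. This is the problem posed in the paper of Kim and Lew~\cite{KL}.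

\medskip
\noindent\textbf{Conjecture.} \emph{Let $d\ge1$, let $r\ge2$ be a prime power, and let $N>n$. Then every continuous map $f:\Delta_N\to\mathbb R^d$ has a core.}
\medskip

We show that the conjecture is false, already for maps to the plane.

\begin{theorem}\label{thm:plane}
Let $d=r=2$, so $n=3$. For every $N\ge39$ there is a continuous map $f:\Delta_N\to\mathbb R^2$ that has no core.
\end{theorem}

In higher dimensions we obtain a quantitative failure.

\begin{theorem}\label{thm:high}
Let $r=2$ and $d\ge3$, so $n=d+1$. There is $N_0(d)$ such that for every $N\ge N_0(d)$ there is a continuous map $f:\Delta_N\to\mathbb R^d$ with the following property. For all disjoint faces $F_1,F_2$ and every $(n-1)$-face $F$, at least a fraction $1/128$ of the $n$-faces $F'\supset F$ satisfy $f(F_1\cap F')\cap f(F_2\cap F')=\emptyset$.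
\end{theorem}

We have made no attempt to optimize the constant $1/128$. At the two ends of the range of parameters the conjectured conclusion is true.

\begin{theorem}\label{thm:positive}
Every continuous map $f:\Delta_N\to\mathbb R^d$ has a core
\begin{enumerate}
\item[(a)] if $d=1$, for all $r\ge2$ and all $N>n$;
\item[(b)] if $N=n+1$, for all $d\ge1$ and all prime powers $r$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:r2}
For $r=2$, the conjecture holds for all $N>n$ if and only if $d=1$.
\end{corollary}

\begin{proof}
Use Theorem~\ref{thm:positive}(a) for $d=1$, Theorem~\ref{thm:plane} for $d=2$ and Theorem~\ref{thm:high} for $d\ge3$.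
\end{proof}

We do not decide the cases $r\ge3$, $d\ge2$, $N\ge n+2$, nor the intermediate values of $N$ for $r=2$, $d\ge2$.

Section~\ref{sec:line} treats $d=1$. Section~\ref{sec:free} reformulates the case $r=2$ and explains the idea behind both counterexamples. A reader who wants only the disproof needs Sections~\ref{sec:free} and~\ref{sec:plane}. Theorem~\ref{thm:high} is proved in Section~\ref{sec:high}, and Theorem~\ref{thm:positive}(b) in Section~\ref{sec:next}; these two sections are independent of each other.

\section{Maps to the line}\label{sec:line}

For $d=1$ a continuous map cannot do better than the affine map with the same values at the vertices: by the intermediate value theorem, the image of an edge $\{u,w\}$ contains the interval between $f(u)$ and $f(w)$. It therefore suffices to nest $r-1$ intervals around one point, and to arrange that the outermost interval has its right end at the varying vertex.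

\begin{proof}[Proof of Theorem~\ref{thm:positive}(a)]
Here $n=2r-2$. Order the vertices so that $f(w_0)\le f(w_1)\le\dots\le f(w_N)$, and put $F=\{w_0,\dots,w_{2r-3}\}$,
\[
F_1=\{w_0\}\cup\{w_j: j\ge 2r-2\},\qquad F_{i+1}=\{w_i,w_{2r-2-i}\}\ \ (1\le i\le r-2),\qquad F_r=\{w_{r-1}\}.
\]
For $1\le i\le r-2$ we have $i<r-1<2r-2-i\le 2r-3$, so the sets $F_1,\dots,F_r$ are pairwise disjoint and $F_2,\dots,F_r\subset F$. Let $F'=F+w_j$ with $j\ge 2r-2$. Then $F_1\cap F'=\{w_0,w_j\}$ and $F_i\cap F'=F_i$ for $i\ge2$. Each of these sets is either $\{w_{r-1}\}$ or an edge with one index below and one index above $r-1$, so its image contains $f(w_{r-1})$.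
\end{proof}

\section{Free vertices and height functions}\label{sec:free}

In this section and the next two, $r=2$, $n=d+1$ and $M=|V|=N+1$. In a core, the vertices outside $F$ do not interact: each of them appears in only one face $F'$, and can be given to $F_1$ or to $F_2$ independently of the others. This suggests the following definition.

\begin{definition}\label{def:free}
A \emph{split} is a pair $(A,B)$ of disjoint subsets of $V$ with $|A|+|B|=d+1$; one of the two sets may be empty. A vertex $p\in V\setminus(A\cup B)$ is \emph{free} for $(A,B)$ if
\[
f(A+p)\cap f(B)=\emptyset\qquad\text{and}\qquad f(A)\cap f(B+p)=\emptyset .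
\]
The pairs $(A+p,B)$ and $(A,B+p)$ are the two \emph{placements} of $p$.
\end{definition}

\begin{lemma}\label{lem:free}
Let $F_1,F_2$ be disjoint faces and $F$ an $(n-1)$-face. There is a split $(A,B)$ with $A\cup B=F$ such that $f(F_1\cap F')\cap f(F_2\cap F')=\emptyset$ whenever $F'=F+p$ with $p$ free for $(A,B)$. Moreover, $f$ has a core if and only if some split has no free vertex.
\end{lemma}

\begin{proof}
Let $A=F\setminus F_2$ and $B=F\cap F_2$, so that $F_1\cap F\subset A$. Let $p$ be free and $F'=F+p$. If $p\notin F_2$, then $F_1\cap F'\subset A+p$ and $F_2\cap F'\subset B$. If $p\in F_2$, then $p\notin F_1$, so $F_1\cap F'\subset A$ and $F_2\cap F'\subset B+p$. In both cases the images are disjoint. In particular, if every split has a free vertex, there is no core. Conversely, if $(A,B)$ has no free vertex, let $F=A\cup B$, let $F_1$ consist of $A$ and all $p\notin F$ with $f(A+p)\cap f(B)\ne\emptyset$, and let $F_2=V\setminus F_1$. Every $p\in F_2\setminus F$ has $f(A)\cap f(B+p)\ne\emptyset$, so this is a core.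
\end{proof}

By Lemma~\ref{lem:free}, Theorem~\ref{thm:plane} asks for a map for which every split has a free vertex. Since an $(n-1)$-face lies in $M-n$ faces of dimension $n$, Theorem~\ref{thm:high} follows once every split has at least $(M-n)/128$ free vertices.

What room is there? By the case $N=n$, $r=2$ of the introduction, every set $F+p$ of $d+2$ vertices has some partition into two faces whose images meet, and no map avoids this. But a split $(A,B)$ of $F$ tests only two partitions of $F+p$, the two placements. If the unavoidable intersection in $F+p$ is placed at random among several partitions, then $p$ is free with probability bounded below. If moreover the events for different $p$ are independent, then a given split has no free vertex with probability exponentially small in $M$, while the number of splits is only polynomial in $M$. An affine map does not allow such independent choices, as Theorem~\ref{thm:linear} shows; we have to build a continuous map that does.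

Both constructions use maps
\[
f=(\varphi,h):\Delta_V\to\mathbb R^{d-1}\times\mathbb R ,
\]
where $\varphi$ is a fixed affine map and $h$ is a continuous \emph{height function} that depends on the random choices. Then $f(y)=f(z)$ if and only if $\varphi(y)=\varphi(z)$ and $h(y)=h(z)$. The map $\varphi$ determines where two faces overlap when viewed from above, and $h$ determines which of them passes over the other, as in a knot diagram.

\section{The counterexample in the plane}\label{sec:plane}

Let $d=2$ and $V=\{1,\dots,M\}$, and let $\varphi:\Delta_V\to\mathbb R$ be the affine map with $\varphi(i)=i$. We write $ij$ and $ijk$ for edges and triangles. The random data are signs $s_{ij}=s_{ji}\in\{+1,-1\}$, one for each edge.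

\subsection{The map}

Put $h=0$ at the vertices. For $i<j$ the map $\varphi$ is a homeomorphism from the edge $ij$ onto $[i,j]$, and for the point $x$ of this edge with $\varphi(x)=t$ we put
\[
h(x)=s_{ij}\,(t-i)(j-t).
\]
So $f(i)=(i,0)$, and $f(ij)$ is a parabolic arc above or below the axis. A triangle $ijk$ with $i<j<k$ is mapped onto the region swept out vertically between the arc of $ik$ and the path formed by the arcs of $ij$ and $jk$. Precisely, for $t\in[i,k]$ the fiber of $\varphi$ over $t$ in the triangle is a segment $[e_t,g_t]$ with $e_t$ on the edge $ik$ and $g_t$ on $ij\cup jk$, and we put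
\[
h\bigl((1-\theta)e_t+\theta g_t\bigr)=(1-\theta)h(e_t)+\theta h(g_t)\qquad(0\le\theta\le1).
\]
On the three edges $\theta\in\{0,1\}$, so this agrees with the earlier definition. It is continuous: $e_t$ and $g_t$ depend continuously on $t$; for $i<t<k$ they are distinct, so $\theta$ is a continuous function of the point; and near the vertices $i$ and $k$ we have $|h|\le\max(|h(e_t)|,|h(g_t)|)\to0$. This defines $h$ on the $2$-skeleton, a closed subset of $\Delta_V$, and the Tietze extension theorem extends it to a continuous function on $\Delta_V$. The choice of extension will not matter. Put $f=(\varphi,h)$.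

Say that an edge $ij$ with $i<j$ \emph{spans} a vertex $l$ if $i<l<j$. If $i<j<k$ and $l\ne j$ lies strictly between $i$ and $k$, then exactly two edges of the triangle $ijk$ span $l$, namely $ik$ and one of $ij$, $jk$.

\begin{lemma}\label{lem:arcs}
\begin{enumerate}
\item[(E)] Let $uv$ and $xy$ be edges with four distinct endpoints, $u<v$, $x<y$, $u<x$. If the intervals $[u,v]$, $[x,y]$ are disjoint or nested, then $f(uv)\cap f(xy)=\emptyset$. If they interleave, that is $u<x<v<y$, then $f(uv)\cap f(xy)\ne\emptyset$ if and only if $s_{uv}=s_{xy}$.
\item[(T)] Let $i<j<k$ and $l\notin\{i,j,k\}$. Then $f(l)\in f(ijk)$ if and only if $i<l<k$ and the two edges of $ijk$ that span $l$ have different signs.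
\end{enumerate}
\end{lemma}

\begin{proof}
(E) For disjoint intervals the first coordinates differ. If $u<x<y<v$, then for $t\in[x,y]$ we have $t-u>t-x\ge0$ and $v-t>y-t\ge0$, so the two heights over $t$ have different absolute values. Let $u<x<v<y$; the arcs can meet only over $[x,v]$. The function $(t-u)(v-t)-(t-x)(y-t)$ is positive at $t=x$ and negative at $t=v$, so for equal signs the arcs meet. For opposite signs, equal heights must both be $0$; but on $[x,v]$ the first height vanishes only at $v$ and the second only at $x$.

(T) If $l<i$ or $l>k$, the first coordinates differ. Otherwise the part of $f(ijk)$ over $t=l$ is the vertical segment between the heights of the two edges that span $l$. Both heights are nonzero, so the segment contains $(l,0)$ exactly when their signs differ.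
\end{proof}

\begin{example}\label{ex:four}
Take the four vertices $1,2,3,4$. By Lemma~\ref{lem:arcs}, only three partitions can have intersecting images:
\[
13\,|\,24\ \text{ if } s_{13}=s_{24},\qquad 2\,|\,134\ \text{ if } s_{13}\ne s_{14},\qquad 3\,|\,124\ \text{ if } s_{24}\ne s_{14}.
\]
If $s_{13}\neq s_{24}$, then $s_{14}$ differs from exactly one of them, so at least one of the three intersections always occurs; the signs decide which (Figure~\ref{fig:four}). The placements of $p=4$ for the split $(\{2\},\{1,3\})$ are $24\,|\,13$ and $2\,|\,134$. So $4$ is free exactly when $s_{24}\ne s_{13}=s_{14}$, which for independent fair signs has probability $\frac14$; the unavoidable intersection is then $3\,|\,124$. If instead all signs on $\{1,\dots,M\}$ are $+1$, then $f(2p)$ meets $f(13)$ for every $p\ge4$, and $(\{2\},\{1,3\})$ has no free vertex. This is the core of the convex polygon from the introduction.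
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.05cm,y=0.6cm,samples=30]
\begin{scope}
\draw plot[domain=1:4] (\x,{(\x-1)*(4-\x)});
\draw[very thick] plot[domain=1:3] (\x,{(\x-1)*(3-\x)});
\draw[very thick] plot[domain=2:4] (\x,{(\x-2)*(4-\x)});
\foreach \i in {1,2,3,4} \fill (\i,0) circle (1.6pt) node[below] {\small$\i$};
\end{scope}
\begin{scope}[xshift=4.2cm]
\filldraw[fill=gray!25] plot[domain=1:4] (\x,{(\x-1)*(4-\x)}) -- plot[domain=0:1] ({4-\x},{\x*(1-\x)}) -- plot[domain=0:2] ({3-\x},{\x*(\x-2)}) -- cycle;
\draw plot[domain=2:4] (\x,{(\x-2)*(4-\x)});
\foreach \i in {1,2,3,4} \fill (\i,0) circle (1.6pt) node[below] {\small$\i$};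
\end{scope}
\begin{scope}[xshift=8.4cm]
\filldraw[fill=gray!25] plot[domain=1:4] (\x,{(\x-1)*(4-\x)}) -- plot[domain=0:2] ({4-\x},{\x*(\x-2)}) -- plot[domain=0:1] ({2-\x},{\x*(1-\x)}) -- cycle;
\draw plot[domain=1:3] (\x,{(\x-1)*(3-\x)});
\foreach \i in {1,2,3,4} \fill (\i,0) circle (1.6pt) node[below] {\small$\i$};
\end{scope}
\end{tikzpicture}
\caption{Four vertices on a line, with each edge drawn as an arc above or below it. Left: all arcs are above, and the arcs $13$ and $24$ cross. Middle: only the arc $13$ is below, and vertex $2$ lies in the shaded image of the triangle $134$. Right: only the arc $24$ is below, and vertex $3$ lies in the shaded image of the triangle $124$. In each picture this is the only pair of complementary faces whose images meet.}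
\label{fig:four}
\end{figure}

\subsection{Which vertices are free}

Freeness is symmetric in $A$ and $B$, and $|A|+|B|=3$, so there are two kinds of splits. For $(\{i,j,k\},\emptyset)$, the vertex $p$ is free if and only if $f(p)\notin f(ijk)$, which (T) decides. For $(\{a\},\{b,c\})$ with $b<c$, the vertex $p$ is free if and only if $f(ap)\cap f(bc)=\emptyset$ and $f(a)\notin f(bcp)$. Table~\ref{tab:free} evaluates these two conditions by (E) and (T) when $a<c$. Lemma~\ref{lem:arcs} is invariant under the reflection $i\mapsto M+1-i$, which exchanges the remaining order $b<c<a$ with the order $a<b<c$.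

\begin{table}[ht]
\centering
\begin{tabular}{llll}
\hline
order & intervals of $ap$, $bc$ & edges of $bcp$ spanning $a$ & $p$ is free iff\\
\hline
$p<a<b<c$ & disjoint & $pb$, $pc$ & $s_{pb}=s_{pc}$\\
$a<p<b<c$ & disjoint & none & always\\
$a<b<p<c$ & interleaved & none & $s_{ap}\ne s_{bc}$\\
$a<b<c<p$ & nested & none & always\\
\hline
$p<b<a<c$ & interleaved & $bc$, $pc$ & $s_{pa}\ne s_{bc}=s_{pc}$\\
$b<p<a<c$ & nested & $bc$, $pc$ & $s_{bc}=s_{pc}$\\
$b<a<p<c$ & nested & $bc$, $bp$ & $s_{bc}=s_{bp}$\\
$b<a<c<p$ & interleaved & $bc$, $bp$ & $s_{ap}\ne s_{bc}=s_{bp}$\\
\hline
\end{tabular}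
\caption{Free vertices $p$ for the split $(\{a\},\{b,c\})$ with $b<c$ and $a<c$.}
\label{tab:free}
\end{table}

\subsection{The signs}

Independent fair signs on all edges would serve the splits in Table~\ref{tab:free}, where each condition involves an edge at $p$. They do not serve the splits $(\{1,j,M\},\emptyset)$. There, all $p<j$ are free or not simultaneously, according to whether $s_{1j}=s_{1M}$, and all $p>j$ according to whether $s_{jM}=s_{1M}$; so the failure probability does not decay with $M$. These splits must be handled with certainty. Making all edges at $1$ and at $M$ positive would do that, but it would leave $(\{1\},\{2,M\})$ without a free vertex, since there the condition is $s_{1p}\ne s_{2M}$. Instead we keep $s_{1j}$ random and force $s_{jM}$ to be its opposite.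

Let $P=\{3,\dots,M-2\}$, so $|P|=M-4$. Take independent fair coins $\xi_{ij}=\xi_{ji}\in\{+1,-1\}$, one for each pair $\{1,j\}$ with $j\in P$ and one for each pair $\{i,j\}$ with $2\le i<j\le M-1$, and put
\begin{gather*}
s_{12}=s_{1,M-1}=s_{1M}=s_{2M}=s_{M-1,M}=+1,\\
s_{1j}=\xi_{1j},\quad s_{jM}=-\xi_{1j}\quad(j\in P),\qquad s_{ij}=\xi_{ij}\quad(2\le i<j\le M-1).
\end{gather*}
This covers every edge. The distribution of $(s_{ij})$ is invariant under $i\mapsto M+1-i$: the reflection permutes the five constant signs, permutes the coins on $\{2,\dots,M-1\}$, and replaces $(s_{1j},s_{jM})$ by $(-\xi_{1,M+1-j},\,\xi_{1,M+1-j})$. We record how the signs at a vertex of $P$ are produced: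
\begin{equation}\label{eq:coins}
\text{for }p\in P\text{ and }x\ne p:\qquad s_{px}=\xi_{px}\ \text{ if }x<M,\qquad s_{pM}=-\xi_{p1}.
\end{equation}

\begin{lemma}\label{lem:triangles}
For every outcome of the coins, every split $(\{i,j,k\},\emptyset)$ has a free vertex.
\end{lemma}

\begin{proof}
Let $i<j<k$. If $i>1$, then $p=1$ is free, and if $k<M$, then $p=M$ is free. Let $i=1$ and $k=M$. If $j=2$, then $p=3$ is spanned by $2M$ and $1M$, which are both positive, so it is free. If $j=M-1$, then $p=2$ is spanned by the edges $\{1,M-1\}$ and $1M$, which are both positive. If $j\in P$, one of $s_{1j}$, $s_{jM}$ equals $+1=s_{1M}$; in the first case $p=2$ is free and in the second case $p=M-1$ is free.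
\end{proof}

\begin{lemma}\label{lem:edgesplits}
Let $b<c$ and $a\notin\{b,c\}$, and let $\beta$ be the probability that $(\{a\},\{b,c\})$ has no free vertex.
\begin{enumerate}
\item[(i)] If $a<b<c$, then $\beta=0$ unless $b=a+1$ and $c=M$, and in that case $\beta\le 2^{-(M-6)}$.
\item[(ii)] If $b<a<c$, then $\beta\le(3/4)^{M-7}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $Q=\{1,a,b,c\}$. The sign $s_{bc}$ is constant, or equals $\xi_{bc}$, or equals $-\xi_{1b}$ (when $c=M$); we condition on it, which fixes at most one coin, indexed by a pair inside $Q$. Consider the vertices $p\in P\setminus\{a,b,c\}$. By Table~\ref{tab:free} and \eqref{eq:coins}, whether $p$ is free depends only on $s_{bc}$ and on coins $\xi_{px}$ with $x\in Q$. Since $p\notin Q$, none of these is the fixed coin, and $\{p,x\}=\{p',x'\}$ with $x,x'\in Q$ forces $p=p'$. Hence the events ``$p$ is free'' are conditionally independent. By \eqref{eq:coins}, two signs $s_{px}$, $s_{py}$ with $x\ne y$ come from different coins unless $\{x,y\}=\{1,M\}$. In rows 1 and 5 of the table the two edges at $p$ lead to vertices larger than $p$, hence different from $1$; in row 8 they lead to vertices smaller than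 $p$, hence different from $M$. So $p$ is free with conditional probability $\frac12$ in rows 1, 3, 6, 7 and $\frac14$ in rows 5, 8.

(i) If $b>a+1$ or $c<M$, row 2 or row 4 gives a free vertex. If $b=a+1$ and $c=M$, then $c\notin P$, so there are at least $M-6$ vertices $p$ as above, all in rows 1 and 3.

(ii) There are at least $M-7$ vertices $p$ as above, each free with conditional probability at least $\frac14$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:plane}]
Let $M=N+1\ge40$. There are $M-2$ exceptional splits in Lemma~\ref{lem:edgesplits}(i), another $M-2$ with the same bound by reflection, and $\binom M3$ splits in (ii). With Lemma~\ref{lem:triangles}, the probability that some split has no free vertex is at most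
\[
g(M)=2(M-2)\,2^{-(M-6)}+\binom M3\Bigl(\frac34\Bigr)^{M-7}.
\]
From $(3/4)^5=243/1024<0.2374$ we get $(3/4)^{10}<0.0564$, then $(3/4)^{30}<1.8\cdot10^{-4}$ and $(3/4)^{33}<7.6\cdot10^{-5}$. Also $76\cdot2^{-34}<10^{-8}$ and $\binom{40}3=9880$, so $g(40)<10^{-8}+9880\cdot7.6\cdot10^{-5}<1$. When $M\ge 40$ is replaced by $M+1$, the two summands are multiplied by
\[
\frac{M-1}{2(M-2)}<1\qquad\text{and}\qquad\frac{M+1}{M-2}\cdot\frac34\le\frac{41}{38}\cdot\frac34<1 .
\]
So $g(M)<1$ for all $M\ge40$, and some choice of signs gives every split a free vertex. By Lemma~\ref{lem:free} the corresponding map has no core.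
\end{proof}

Some lower bound on $M$ is needed: by Theorem~\ref{thm:positive}(b), no choice of signs works for $M=5$.

\section{Dimension three and higher}\label{sec:high}

Let $d\ge3$ and $e=d-1\ge2$, so $n=e+2$. We take $V$ to be a set of $M$ points of $\mathbb R^e$ in \emph{general position}, meaning that any $e+1$ or fewer of them are affinely independent, and we let $\varphi:\Delta_V\to\mathbb R^e$ be the affine map with $\varphi(v)=v$. A point $x\in\Delta_V$ has barycentric coordinates $(x_v)_{v\in V}$ and support $\operatorname{supp}x=\{v:x_v>0\}$. In the plane we wrote the height down by a formula. Now we proceed indirectly: we prescribe which face passes over which, and then show that a continuous height function realizes the prescription.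

\subsection{Overlaps of two faces}

For disjoint nonempty $S,T\subset V$ let
\[
I(S,T)=\{(y,z)\in\Delta_S\times\Delta_T:\ \varphi(y)=\varphi(z)\}.
\]
For $f=(\varphi,h)$, the sets $f(S)$ and $f(T)$ meet if and only if $h(y)-h(z)$ vanishes somewhere on $I(S,T)$. A placement has $|S\cup T|=n+1=e+3$, so we need the shape of $I(S,T)$ in that case.

\begin{lemma}\label{lem:overlap}
Let $S,T\subset V$ be disjoint and nonempty with $I(S,T)\ne\emptyset$.
\begin{enumerate}
\item[(i)] If $|S\cup T|=e+2$, then $I(S,T)$ is a single point $(y,z)$, with $\operatorname{supp}y=S$ and $\operatorname{supp}z=T$. We then call $\{S,T\}$ a \emph{Radon pair}.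
\item[(ii)] If $|S\cup T|=e+3$, then $I(S,T)$ is a nondegenerate segment. At its interior points the supports are exactly $S$ and $T$. At each endpoint the supports $S'\subset S$, $T'\subset T$ arise from $S,T$ by deleting one vertex and form a Radon pair. The two Radon pairs so obtained, called the \emph{ends} of $(S,T)$, are distinct.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $U=S\cup T$. An affine dependency on $U$ is a vector $\mu\in\mathbb R^U$ with $\sum\mu_v=0$ and $\sum\mu_vv=0$. By general position, a nonzero dependency has at least $e+2$ nonzero coordinates, and for $|U|\ge e+1$ the dependencies form a vector space $D$ of dimension $|U|-e-1$. Putting $\mu_v=y_v$ on $S$ and $\mu_v=-z_v$ on $T$ identifies $I(S,T)$ affinely with the compact convex set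
\[
I=\Bigl\{\mu\in D:\ \mu\ge0\text{ on }S,\ \mu\le0\text{ on }T,\ \sum_{v\in S}\mu_v=1\Bigr\}.
\]

(i) Here $\dim D=1$, so the normalization leaves one vector, and all its $e+2$ coordinates are nonzero.

(ii) Here $\dim D=2$, and $I$ is a compact convex subset of the line $\ell=\{\mu\in D:\sum_S\mu_v=1\}$, which misses the origin. Every point of $\ell$ has at most one zero coordinate. For $v\in U$, the dependencies with $\mu_v=0$ are the dependencies on $U-v$; they form a line through the origin of $D$, which meets $\ell$ in at most one point. So each coordinate vanishes at most once on $\ell$, and if it vanishes, it changes sign there. Let $\mu\in I$. If no coordinate of $\mu$ vanishes, all nearby points of $\ell$ lie in $I$, so $\mu$ is an interior point of $I$ in $\ell$. If $\mu_v=0$, the other coordinates keep their strict signs nearby, while the coordinate $v$ has the permitted sign on one side of $\mu$ and the forbidden sign on the other; so $\mu$ is an endpoint of $I$, and $I\neq\{\mu\}$. Hence $I$ is a nondegenerate segment, and its endpoints are its points with a zero coordinate. At an endpoint both supports are nonempty and their union is $U-v$, so they form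 a Radon pair. The two endpoints have different vanishing coordinates, so their Radon pairs have different unions.
\end{proof}

The lemma also holds for $e=1$ and explains Example~\ref{ex:four}: the edges $13$ and $24$ overlap over $[2,3]$, the ends are $\{13,2\}$ and $\{3,24\}$, and the arcs cross exactly when the side of $13$ is higher at one end and lower at the other. In general, if $h(y)-h(z)$ has opposite signs at the two ends of $I(S,T)$, then $f(S)$ and $f(T)$ must meet. If the signs agree, we may try to keep that sign along the whole segment. So the plan is to choose at random, for each Radon pair, which member is higher, and to demand $h(y)>h(z)$ or $h(y)<h(z)$ along as many segments with agreeing ends as possible. The question is when such demands can be met simultaneously.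

\subsection{Heights from a closed relation}

A cycle of demands $h(x_0)>h(x_1)>\dots>h(x_0)$ cannot be met. The next lemma shows that a bound on the length of chains of demands is sufficient, provided that the set of demands is closed.

\begin{lemma}\label{lem:order}
Let $(X,\rho)$ be a compact metric space, $K\subset X\times X$ compact, and $L\ge1$. Write $y\succ z$ for $(y,z)\in K$. Suppose that there is no chain $x_0\succ x_1\succ\dots\succ x_L$. Then there is a continuous $h:X\to\mathbb R$ with $h(y)>h(z)$ whenever $y\succ z$.
\end{lemma}

The length of the longest chain starting at $x$ has the required monotonicity but is not continuous. We repair this by allowing jumps between consecutive steps, at a price proportional to the distance jumped.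

\begin{proof}
If $K=\emptyset$, take $h=0$. Otherwise consider the continuous function
\[
\bigl((y_1,z_1),\dots,(y_L,z_L)\bigr)\mapsto\sum_{i=1}^{L-1}\rho(z_i,y_{i+1})
\]
on the compact space $K^L$. A zero would give a chain $y_1\succ y_2\succ\dots\succ y_L\succ z_L$ with $L$ steps, so the minimum $\varepsilon$ is positive. Let $C=L/\varepsilon$. For $x\in X$ and a finite sequence $\omega=((y_1,z_1),\dots,(y_m,z_m))$ of elements of $K$ put
\[
v(x,\omega)=m-C\Bigl(\rho(x,y_1)+\sum_{i=1}^{m-1}\rho(z_i,y_{i+1})\Bigr),
\]
with $v(x,\omega)=0$ for the empty sequence, and let $h(x)=\sup_\omega v(x,\omega)$. Cutting $\omega$ into $\lfloor m/L\rfloor$ blocks of $L$ consecutive pairs, each of which contributes at least $\varepsilon$ to the sum, we get $v(x,\omega)\le m-L\lfloor m/L\rfloor<L$. So $h$ is finite. Each $v(\cdot,\omega)$ is $C$-Lipschitz, hence so is $h$. If $y\succ z$ and $\omega'$ is obtained from $\omega$ by putting $(y,z)$ in front, then $v(y,\omega')=v(z,\omega)+1$. Therefore $h(y)\ge h(z)+1$.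
\end{proof}

Compactness of $K$ cannot be dropped: on $X=[0,1]$, the relation ``$y$ rational and $z$ irrational'' has no chain with two steps, but by density a continuous $h$ as in the lemma would satisfy $\min h\ge\max h$. For us, closedness means that a demand along a segment $I(S,T)$ includes its endpoints.

\subsection{The configuration and the random relation}\label{sub:relation}

All points of a chain will lie over one point $q\in\mathbb R^e$. To bound chains we must limit how many faces of the relevant sizes pass over one point, and break the cycles that remain. In low dimensions cycles do threaten.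

Let $e=2$ with $V$ in convex position. Radon pairs are pairs of crossing chords, and a chord that overlaps a triangle with three other vertices crosses two of its sides; these two crossings are the ends. Suppose that chords $\tau,\tau'$ cross at a point $q$ inside a triangle $\sigma$, all seven vertices being distinct. The five crossings involved are chosen independently, so it can happen that the sides of $\sigma$ pass over $\tau$, that $\tau$ passes over $\tau'$, and that $\tau'$ passes over the sides of $\sigma$. Then the three demands at $q$ form a cycle, and one of them must be given up. We shall declare each triangle in advance to be a top or a bottom. For $e=3$, three triangles with nine distinct vertices can have a common point, each two of them overlapping along a segment, and again the demands can form a cycle. We shall break it by labels. For $e\ge4$ a dimension count will show that no extra data are needed. (For $e=1$ arbitrarily many edges pass over one point and overlap along segments, which is why the plane needed a different construction.)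

\medskip
\noindent\textbf{The points.}
\begin{itemize}
\item For $e=2$, the points of $V$ lie on a circle, and no point lies in the relative interiors of three distinct chords $[v,w]$, $v,w\in V$. Such a set is built one point at a time. Two chords through the new point meet only there, so a new triple point would lie on one new chord and two old ones; it suffices that the new point avoid the finitely many points of the circle on lines joining an old point of $V$ to an old crossing. No point of $V$ lies in the convex hull of the others, so
\begin{equation}\label{eq:convex}
e=2,\ I(S,T)\ne\emptyset\ \Longrightarrow\ |S|,|T|\ge2 .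
\end{equation}
\item For $e\ge3$, the $eM$ coordinates of the points of $V$ are algebraically independent over $\mathbb Q$.
\end{itemize}
Both configurations are in general position: no three points of a circle are collinear, and the determinant that detects affine dependence of $e+1$ points is a nonzero polynomial with rational coefficients in their coordinates.

\medskip
\noindent\textbf{The data}, all independent and uniformly distributed. For each Radon pair, one of its two members is declared \emph{upper}. If $e=2$, each $3$-element subset $T\subset V$ gets a sign $s(T)\in\{+,-\}$. If $e=3$, each $3$-element subset $T\subset V$ gets a label $\lambda(T)\in\mathbb Z/4$.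

\medskip
\noindent\textbf{The relation.} Let $\mathcal O$ be the set of ordered pairs $(S,T)$ of disjoint nonempty subsets of $V$ with $I(S,T)\ne\emptyset$ that satisfy one of the following; read $(S,T)\in\mathcal O$ as ``$S$ passes over $T$''.
\begin{enumerate}
\item[(R)] $|S\cup T|=e+2$ and $S$ is upper.
\item[(S)] $|S\cup T|=e+3$; in both ends $\{S',T'\}$, with $S'\subset S$ and $T'\subset T$, the member $S'$ is upper; and in addition
\begin{itemize}
\item if $e=2$: $|S|=3$ implies $s(S)=+$, and $|T|=3$ implies $s(T)=-$;
\item if $e=3$ and $|S|=|T|=3$: $\lambda(T)=\lambda(S)+1$.
\end{itemize}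
\end{enumerate}
Only one member of a Radon pair is upper, so $(S,T)$ and $(T,S)$ are never both in $\mathcal O$. Let $K=\bigcup_{(S,T)\in\mathcal O}I(S,T)$, a compact subset of $\Delta_V\times\Delta_V$, and write $y\succ z$ for $(y,z)\in K$. Then
\begin{equation}\label{eq:supports}
y\succ z\ \Longrightarrow\ (\operatorname{supp}y,\operatorname{supp}z)\in\mathcal O\ \text{ and }\ \varphi(y)=\varphi(z).
\end{equation}
Indeed, let $(y,z)\in I(S,T)$ with $(S,T)\in\mathcal O$. By Lemma~\ref{lem:overlap} the supports are $S$ and $T$, unless $(S,T)$ is of type (S) and $(y,z)$ is an endpoint; then they are an end $(S',T')$ with $S'$ upper, which lies in $\mathcal O$ by (R).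

\subsection{Chains are short}

\begin{proposition}\label{prop:chains}
For every outcome of the data, every chain $x_0\succ x_1\succ\dots\succ x_\ell$ has $\ell\le3$.
\end{proposition}

Fix a chain with $\ell\ge1$, let $\sigma_i=\operatorname{supp}x_i$, and let $q$ be the common value of $\varphi(x_i)$. By \eqref{eq:supports}, $(\sigma_i,\sigma_{i+1})\in\mathcal O$, and so:
\begin{enumerate}
\item[(C1)] $\sigma_i\cap\sigma_{i+1}=\emptyset$ and $|\sigma_i|+|\sigma_{i+1}|\in\{e+2,e+3\}$;
\item[(C2)] $\sigma_i\ne\sigma_{i+2}$, since otherwise $(\sigma_i,\sigma_{i+1})$ and $(\sigma_{i+1},\sigma_i)$ would both lie in $\mathcal O$;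
\item[(C3)] $q$ is a convex combination of the points of $\sigma_i$ with all coefficients positive.
\end{enumerate}

\begin{proof}[Proof of Proposition~\ref{prop:chains} for $e=2$]
By \eqref{eq:convex} and (C1), consecutive sizes are $(2,2)$, $(2,3)$ or $(3,2)$. Let $0<i<\ell$ and suppose $|\sigma_i|=3$. Then $(\sigma_i,\sigma_{i+1})$ and $(\sigma_{i-1},\sigma_i)$ are of type (S); the first gives $s(\sigma_i)=+$ and the second gives $s(\sigma_i)=-$. So $|\sigma_i|=2$ for $0<i<\ell$. If $\ell\ge4$, then $\sigma_1,\sigma_2,\sigma_3$ are chords, distinct by (C1) and (C2), with $q$ in their relative interiors. This contradicts the choice of $V$.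
\end{proof}

For $e\ge3$ we need a precise form of the principle that generic flats meet only when their dimensions add up to at least $e$, valid also when one flat is itself an intersection of flats spanned by points of $V$. Transcendence degree provides it. Let $k$ be a subfield of $\mathbb R$. A nonempty affine subspace of $\mathbb R^e$ is \emph{defined over $k$} if it is the solution set of linear equations with coefficients in $k$; by Gaussian elimination this holds if and only if it has the form $u_0+\operatorname{span}(u_1,\dots,u_m)$ with $u_j\in k^e$, where one may take $m$ to be its dimension. The affine hull of points of $k^e$ is defined over $k$, a nonempty intersection of subspaces defined over $k$ is defined over $k$, and a subspace defined over $k$ contains a point of $k^e$. For $Y\subset V$ let $\mathbb Q(Y)$ be the field generated by the coordinates of the points of $Y$. We use two standard facts: if $W,Y\subset V$ are disjoint, the coordinates of the points of $W$ are algebraically independent over $\mathbb Q(Y)$; and a field generated by $m$ elements over a subfield $k'$ does not contain $m+1$ elements algebraically independent over $k'$.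

\begin{lemma}\label{lem:generic}
Let $e\ge3$, let $W,Y\subset V$ be disjoint with $W\ne\emptyset$, and let $\Lambda\subset\mathbb R^e$ be an affine subspace defined over $\mathbb Q(Y)$. If $\operatorname{aff}W$ meets $\Lambda$, then $(|W|-1)+\dim\Lambda\ge e$.
\end{lemma}

\begin{proof}
Let $W=\{w_1,\dots,w_t\}$, $m=\dim\Lambda$ and $\Lambda=u_0+\operatorname{span}(u_1,\dots,u_m)$ with $u_j\in\mathbb Q(Y)^e$. Write $\sum c_iw_i=u_0+\sum a_ju_j$ with $\sum c_i=1$, and number the points so that $c_t\ne0$. Then
\[
w_t=\frac{u_0+\sum_ja_ju_j-\sum_{i<t}c_iw_i}{1-\sum_{i<t}c_i}.
\]
So the $e$ coordinates of $w_t$, which are algebraically independent over $k'=\mathbb Q(Y\cup(W-w_t))$, lie in the field generated over $k'$ by the $t-1+m$ numbers $c_1,\dots,c_{t-1},a_1,\dots,a_m$.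
\end{proof}

\begin{lemma}[triple bound]\label{lem:triple}
Let $e\ge3$ and $x_0\succ x_1\succ x_2$. Then $\sigma_0\cup\sigma_2$ affinely spans $\mathbb R^e$, we have $|\sigma_0|+|\sigma_1|+|\sigma_2|\ge2e+3$, and $|\sigma_0|,|\sigma_2|\ge e$.
\end{lemma}

\begin{proof}
Let $U=\sigma_0\cup\sigma_2$. If $|U|\le e+1$, then $U$ is affinely independent, so $\varphi$ is injective on $\Delta_U$ and $x_0=x_2$, against (C2). Hence $|U|\ge e+2$ and $\operatorname{aff}U=\mathbb R^e$. Write $\operatorname{aff}\sigma_i=q+L_i$ for $i=0,2$ with linear subspaces $L_i$. Then $q+L_0+L_2$ contains $U$, so $L_0+L_2=\mathbb R^e$, and $\Lambda=\operatorname{aff}\sigma_0\cap\operatorname{aff}\sigma_2$ satisfies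
\[
\dim\Lambda=\dim L_0+\dim L_2-e\le|\sigma_0|+|\sigma_2|-2-e .
\]
The subspace $\Lambda$ is defined over $\mathbb Q(U)$, the set $\sigma_1$ is disjoint from $U$ by (C1), and $q\in\operatorname{aff}\sigma_1\cap\Lambda$. Lemma~\ref{lem:generic} gives $|\sigma_1|-1+|\sigma_0|+|\sigma_2|-2-e\ge e$. Subtracting $|\sigma_1|+|\sigma_2|\le e+3$ or $|\sigma_0|+|\sigma_1|\le e+3$ gives the last claim.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:chains} for $e\ge3$]
We show that $\ell\le2$. Suppose $x_0\succ x_1\succ x_2\succ x_3$. Lemma~\ref{lem:triple}, applied to the first three and to the last three points, gives $|\sigma_i|\ge e$ for all $i$. Then $2e\le|\sigma_1|+|\sigma_2|\le e+3$, which is impossible for $e\ge4$.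

Let $e=3$. Then all $|\sigma_i|=3$, all consecutive pairs are of type (S), and $\lambda(\sigma_{i+1})=\lambda(\sigma_i)+1$ in $\mathbb Z/4$. So the four labels, and hence the four sets $\sigma_0,\dots,\sigma_3$, are pairwise distinct. This is the only use of the labels; the point is that $\sigma_3\ne\sigma_0$. Let $\Pi_i=\operatorname{aff}\sigma_i$, four planes through $q$. Four generic planes have no common point, but the $\sigma_i$ may share vertices, so we argue with care. The tool is:
\begin{equation}\label{eq:rational}
\text{if } Y\subset V \text{ and } q\in\mathbb Q(Y)^3, \text{ then } \sigma_i\subset Y \text{ for all } i .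
\end{equation}
To see this, suppose $\sigma_i=\{w,w',w''\}$ with $w\notin Y$. By (C3), $q=cw+c'w'+c''w''$ with $c>0$ and $c+c'+c''=1$, so $w\in\operatorname{aff}\{q,w',w''\}$. This subspace has dimension at most $2$ and is defined over $\mathbb Q(Y\cup\{w',w''\})$, and Lemma~\ref{lem:generic} with $W=\{w\}$ gives $0+2\ge3$, which is false.

\emph{Step 1: $\sigma_3\subset\sigma_0\cup\sigma_1$.} By Lemma~\ref{lem:triple}, $\Pi_0\ne\Pi_2$, so $\Lambda=\Pi_0\cap\Pi_2$ is a line defined over $\mathbb Q(\sigma_0\cup\sigma_2)$. If $\Lambda\subset\Pi_1$, then $\Pi_1$ contains a point with coordinates in $\mathbb Q(\sigma_0\cup\sigma_2)$, and Lemma~\ref{lem:generic} with $W=\sigma_1$ gives $2+0\ge3$, which is false. So $\Pi_1\cap\Lambda=\{q\}$, and $q$ has coordinates in $\mathbb Q(\sigma_0\cup\sigma_1\cup\sigma_2)$. By \eqref{eq:rational}, $\sigma_3\subset\sigma_0\cup\sigma_1\cup\sigma_2$, and $\sigma_3\cap\sigma_2=\emptyset$ by (C1).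

\emph{Step 2: $\sigma_2\subset\sigma_0\cup\sigma_1$.} Since $\sigma_0,\sigma_1$ are disjoint and both differ from $\sigma_3$, Step~1 gives $\sigma_3=\{a,a',b\}$ with $a,a'\in\sigma_i$ and $b\in\sigma_{1-i}$ for some $i\in\{0,1\}$. By general position no four points of $V$ are coplanar, so $b\notin\Pi_i$ and $a\notin\Pi_{1-i}$. In particular $\Lambda'=\Pi_0\cap\Pi_1$ is a line, and $\Pi_3\cap\Pi_i$ is the line through $a$ and $a'$. If $\Lambda'\subset\Pi_3$, these two lines coincide, and $a\in\Lambda'\subset\Pi_{1-i}$, a contradiction. So $\Pi_3\cap\Lambda'=\{q\}$, and $q$ has coordinates in $\mathbb Q(\sigma_0\cup\sigma_1)$. Now \eqref{eq:rational} gives the claim.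

Since $\sigma_2\cap\sigma_1=\emptyset$, Step~2 gives $\sigma_2\subset\sigma_0$, hence $\sigma_2=\sigma_0$, against (C2).
\end{proof}

\subsection{Counting free vertices}

By Proposition~\ref{prop:chains} and Lemma~\ref{lem:order} with $L=4$, for every outcome of the data there is a continuous $h:\Delta_V\to\mathbb R$ with $h(y)>h(z)$ whenever $y\succ z$. Put $f=(\varphi,h):\Delta_V\to\mathbb R^{e+1}=\mathbb R^d$. Call a pair $(S,T)$ of disjoint sets with $|S\cup T|=e+3$ \emph{separated} if $S=\emptyset$, or $T=\emptyset$, or $I(S,T)=\emptyset$, or $(S,T)\in\mathcal O$, or $(T,S)\in\mathcal O$. This is a condition on the data alone, symmetric in $S$ and $T$. A separated pair has $f(S)\cap f(T)=\emptyset$: if $f(y)=f(z)$ with $y\in\Delta_S$ and $z\in\Delta_T$, then $(y,z)\in I(S,T)$ and $h(y)=h(z)$, whereas $(S,T)\in\mathcal O$ gives $y\succ z$ and $(T,S)\in\mathcal O$ gives $z\succ y$.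

Fix a split $(A,B)$. The data attached to Radon pairs and $3$-sets contained in $A\cup B$ are \emph{old}; we condition on them. For $p\notin A\cup B$, the data attached to Radon pairs and $3$-sets that contain $p$ and are contained in $(A\cup B)+p$ are \emph{new for $p$}. Let $E_p$ be the event that both placements of $p$ are separated; it implies that $p$ is free. The event $E_p$ is determined by old data and data new for $p$, and no datum is new for two vertices. So the events $E_p$ are conditionally independent.

\begin{lemma}\label{lem:prob}
Conditionally on the old data, $E_p$ has probability at least $\frac1{64}$.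
\end{lemma}

\begin{proof}
We show that each placement is separated with conditional probability at least $\frac18$, and that the two placements depend on disjoint sets of new data. By symmetry consider $(A+p,B)$. If $B=\emptyset$ or $I(A+p,B)=\emptyset$, there is nothing to prove. Otherwise there are two distinct ends. An end avoids $p$ only if it is $\{A,B\}$, so at least one end is new. Say that the ends \emph{agree} if in both of them the upper member lies on the same side, that of $A+p$ or that of $B$. Fixing the choice at one end so that a new end remains, we see that the ends agree with probability $\frac12$.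
\begin{itemize}
\item If $e\ge4$, or $e=3$ and the sizes are not $(3,3)$, agreement of the ends puts $(A+p,B)$ or $(B,A+p)$ in $\mathcal O$. The probability is $\frac12$.
\item If $e=3$ and $|A+p|=|B|=3$, we need in addition $\lambda(A+p)=\lambda(B)-1$ or $\lambda(A+p)=\lambda(B)+1$, according to the side on which the ends agree. The label $\lambda(B)$ is old and $\lambda(A+p)$ is new, so the probability is $\frac12\cdot\frac14=\frac18$.
\item If $e=2$, then by \eqref{eq:convex} the sizes $(|A+p|,|B|)$ are $(3,2)$ or $(2,3)$. For $(3,2)$ we need in addition $s(A+p)=+$ if the side of $A+p$ is upper and $s(A+p)=-$ if the side of $B$ is upper. This sign is new, so the probability is $\frac12\cdot\frac12=\frac14$. For $(2,3)$ the sign $s(B)$ is old, and it prescribes the direction: both ends must have the side of $B$ upper if $s(B)=+$, and the side of $A+p$ upper if $s(B)=-$. By \eqref{eq:convex} neither end is obtained by deleting a vertex of the two-element set $A+p$, so both ends contain $p$ and are new. The probability is $\frac14$.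
\end{itemize}
The new data used for $(A+p,B)$ are its new ends and possibly the sign or label of $A+p$; those for $(A,B+p)$ are its new ends and possibly the sign or label of $B+p\ne A+p$. In a new end of $(A+p,B)$ the member not containing $p$ lies in $B$, and in a new end of $(A,B+p)$ it lies in $A$. A common new end would have a member inside $A\cap B=\emptyset$, but members of Radon pairs are nonempty. So the two placements are conditionally independent, and $E_p$ has probability at least $\frac18\cdot\frac18$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:high}]
Let $m=M-n$. Fix a split. Conditionally on the old data, the number of $p$ for which $E_p$ holds is a sum of $m$ independent indicators, each equal to $1$ with probability at least $\frac1{64}$, so it stochastically dominates a binomial variable $\operatorname{Bin}(m,\frac1{64})$. The Chernoff bound states that $\operatorname{Bin}(m,\rho)<m\rho/2$ with probability at most $\exp(-m\rho/8)$. Hence fewer than $m/128$ of the events $E_p$ hold with probability at most $\exp(-m/512)$, conditionally and therefore also unconditionally. There are at most $\binom{M}{d+1}2^{d+1}\le(2M)^{d+1}$ splits, and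
\[
(2M)^{d+1}\exp\bigl(-(M-d-1)/512\bigr)\to0\qquad(M\to\infty).
\]
Choose $M_0(d)>d+2$ so that this quantity is less than $1$ for all $M\ge M_0(d)$, and let $N_0(d)=M_0(d)-1$. For $N=M-1\ge N_0(d)$ some outcome of the data gives every split at least $(M-n)/128$ free vertices, and Lemma~\ref{lem:free} finishes the proof.
\end{proof}

\section{The case $N=n+1$}\label{sec:next}

In this section $r=p^k$ with $p$ prime and $k\ge1$, and vertices are denoted by $v,w$. When $|V|=n+2$, an $(n-1)$-face $F=V\setminus\{v,w\}$ lies in just two $n$-faces, $V-v$ and $V-w$. So a core amounts to a partition of $V$ into $r$ parts that works on two different facets of $\Delta_V$. We encode intersecting $r$-tuples of faces as zeros of an equivariant map. If there is no core, the zeros are so sparse that they can all be removed from the $n$-skeleton of the domain, and a characteristic class forbids this.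

\subsection{The test map}

Let $G=(\mathbb Z/p)^k$, and identify $[r]=\{1,\dots,r\}$ with $G$, so that $G$ acts on $[r]$ simply transitively. For a finite set $V$ let $X_V$ be the simplicial complex with vertices $(v,i)\in V\times[r]$ whose simplices are the sets that contain at most one vertex $(v,i)$ for each $v$. A simplex is the same as an $r$-tuple $(A_1,\dots,A_r)$ of pairwise disjoint subsets of $V$, where $A_i=\{v:(v,i)\text{ is in the simplex}\}$; its dimension is $|A_1\cup\dots\cup A_r|-1$. The group acts by $g(v,i)=(v,gi)$. If $g$ maps a nonempty simplex to itself, then some $(v,i)$ and $(v,gi)$ both belong to it, so $gi=i$ and $g$ is the identity: \emph{nonempty simplices have trivial stabilizers}. The complex $X_V$ is the join of $|V|$ copies of the discrete set $[r]$. Recall that a space is $m$-connected if it is nonempty and its homotopy groups $\pi_i$ vanish for $i\le m$, that a join of $j$ nonempty finite discrete sets is $(j-2)$-connected, and that the $n$-skeleton of an $(n-1)$-connected complex is $(n-1)$-connected.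

Let
\[
E=\Bigl\{(u_1,\dots,u_r)\in(\mathbb R^{d+1})^r:\ \sum_iu_i=0\Bigr\},
\]
with $G$ permuting the $u_i$, so $\dim E=(r-1)(d+1)=n$. Let $f:\Delta_V\to\mathbb R^d$ be continuous. A point $x$ of the simplex $(A_1,\dots,A_r)$ has barycentric coordinates $t_v$, $v\in\bigcup A_i$. Put $s_i=\sum_{v\in A_i}t_v$ and
\[
u_i(x)=\Bigl(s_i,\ s_i\,f\Bigl(s_i^{-1}\sum_{v\in A_i}t_vv\Bigr)\Bigr)\in\mathbb R\times\mathbb R^d\quad\text{if }s_i>0,\qquad u_i(x)=0\quad\text{if }s_i=0 .
\]
The formulas agree on common faces, and $u_i$ is continuous because $f$ is bounded. Let $\Phi(x)=(u_i(x)-\bar u(x))_{i\in[r]}\in E$, where $\bar u$ is the average of the $u_i$. Then $\Phi:X_V\to E$ is continuous and $G$-equivariant. We have $\Phi(x)=0$ if and only if all $u_i(x)$ are equal, that is, all $s_i$ equal $1/r$ and the $r$ points $f(s_i^{-1}\sum_{A_i}t_vv)$ coincide. Therefore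
\begin{equation}\label{eq:zero}
\Phi\text{ has a zero on the closed simplex }(A_1,\dots,A_r)\iff\bigcap_{i=1}^rf(A_i)\ne\emptyset .
\end{equation}

\subsection{The obstruction}

\begin{proposition}\label{prop:obstruction}
Let $Y$ be an $(n-1)$-connected simplicial complex with a simplicial action of $G$ in which nonempty simplices have trivial stabilizers. Then there is no $G$-equivariant continuous map $\Psi:Y\to E\setminus\{0\}$.
\end{proposition}

We recall the facts that the proof uses. Let $\mathbb L=\mathbb R$ if $p=2$ and $\mathbb L=\mathbb C$ if $p$ is odd. For an $\mathbb L$-vector bundle $\xi$ over a CW complex, of real rank $n$, let $\epsilon(\xi)\in H^n(\,\cdot\,;\mathbb F_p)$ be its mod $p$ Euler class, that is, the top Stiefel--Whitney class if $p=2$ and the reduction mod $p$ of the top Chern class if $p$ is odd. This class is natural under pullback and multiplicative under Whitney sums, it vanishes if $\xi$ has a nowhere zero section, and for line bundles it is additive under tensor products. Let $BG$ be a connected CW complex with $\pi_1=G$ and all higher homotopy groups zero, and let $EG$ be its universal cover. A representation $R$ of $G$ over $\mathbb L$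 gives the vector bundle $EG\times_GR=(EG\times R)/G$ over $BG$. Let $\chi_1,\dots,\chi_k:G\to\mathbb L^\times$ be the characters obtained from the $k$ projections $G\to\mathbb Z/p$ and a fixed embedding of $\mathbb Z/p$ in $\mathbb L^\times$, and let $y_j$ be the mod $p$ Euler class of the line bundle given by $\chi_j$. Then $y_1,\dots,y_k$ generate a polynomial subalgebra $\mathbb F_p[y_1,\dots,y_k]$ of $H^*(BG;\mathbb F_p)$. (For $p=2$ it is the whole ring and $\deg y_j=1$; for odd $p$, $\deg y_j=2$.)

\begin{proof}
\emph{The representation.} A vector of $E$ fixed by $G$ has all $u_i$ equal, by transitivity, and their sum is $0$; so $E$ has no trivial summand. If $p=2$, then $G$ acts by commuting involutions, so $E$ is a direct sum of real lines on which $G$ acts by nontrivial characters. Let $p$ be odd. An irreducible real representation of a finite abelian group has dimension at most $2$. As $|G|$ is odd, $G$ acts trivially in dimension $1$, and by rotations in dimension $2$. So $E$ is a direct sum of planes, each identified with $\mathbb C$ so that $G$ acts by a nontrivial character. In both cases $E$ is a sum of nontrivial one-dimensional representations over $\mathbb L$.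

\emph{The Euler class is nonzero.} A nontrivial character is $\chi=\prod_j\chi_j^{a_j}$ with $(a_1,\dots,a_k)\ne0$ in $\mathbb F_p^k$, and the class of its line bundle is $\sum_ja_jy_j\neq0$. So $\epsilon=\epsilon(EG\times_GE)$ is a product of nonzero linear forms in a polynomial ring over a field, and $\epsilon\ne0$.

\emph{It survives on $Y/G$.} Since stabilizers of simplices are trivial, $G$ acts freely, $Y/G$ is a CW complex, and $Y\to Y/G$ is a covering. As $n\ge2$, the space $Y$ is simply connected, so $\pi_1(Y/G)=G$, and $\pi_i(Y/G)=\pi_i(Y)=0$ for $2\le i\le n-1$. Attaching cells of dimension at least $n+1$ to $Y/G$, we kill $\pi_n,\pi_{n+1},\dots$ in turn without changing the lower groups, and we may take the result as $BG$. The pair $(BG,Y/G)$ has no relative cells of dimension $n$, so $H^n(BG,Y/G;\mathbb F_p)=0$, and the restriction $H^n(BG;\mathbb F_p)\to H^n(Y/G;\mathbb F_p)$ is injective. The inclusion induces an isomorphism on $\pi_1$, so the part of $EG$ over $Y/G$ is the universal cover $Y$, and $EG\times_GE$ restricts to $Y\times_GE$. Hence $\epsilon(Y\times_GE)\ne0$.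

\emph{Conclusion.} An equivariant map $\Psi:Y\to E\setminus\{0\}$ would give the nowhere zero section $[y]\mapsto[y,\Psi(y)]$ of $Y\times_GE$, forcing $\epsilon(Y\times_GE)=0$.
\end{proof}

The hypothesis that $r$ is a prime power enters only here: it supplies a group acting simply transitively on $[r]$ whose cohomology contains a polynomial ring in which the Euler class can be computed.

\begin{remark}\label{rem:tverberg}
For $|V|=n+1$ the complex $X_V$ is $(n-1)$-connected, so Proposition~\ref{prop:obstruction} shows that $\Phi$ has a zero. By \eqref{eq:zero} this is the topological Tverberg theorem for prime powers mentioned in the introduction.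
\end{remark}

\subsection{Removing the zeros}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(b)]
Let $|V|=n+2$ and $X=X_V$, a complex of dimension $n+1$. Its $(n+1)$-simplices are the ordered partitions $(F_1,\dots,F_r)$ of $V$, with empty parts allowed, and every simplex of $X$ lies in one of them. Suppose that $f$ has no core.

\emph{(A) Each $(n+1)$-simplex $\sigma$ has at most one facet on which $\Phi$ has a zero.} Let $\sigma=(F_1,\dots,F_r)$. Its facets are $(F_i\cap(V-v))_i$ for $v\in V$. If $\Phi$ had zeros on the facets for $v$ and for $w\ne v$, then by \eqref{eq:zero} we would have $\bigcap_if(F_i\cap F')\ne\emptyset$ for $F'=V-v$ and $F'=V-w$, so $F=V\setminus\{v,w\}$ and $F_1,\dots,F_r$ would be a core. This is where $N=n+1$ is used.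

\emph{(B) $\Phi$ has no zero on the $(n-1)$-skeleton of $X$.} A simplex of dimension at most $n-1$ lies in an $(n+1)$-simplex $\sigma$ and misses two vertices of $\sigma$, so it lies in two facets of $\sigma$; apply (A).

Call an $n$-simplex $\tau$ \emph{bad} if $\Phi$ has a zero on it; by equivariance, $G$ permutes the bad simplices. Let $\tau$ be bad, choose an $(n+1)$-simplex $\sigma\supset\tau$, and let $D$ be the union of the facets of $\sigma$ other than $\tau$. By (A), $\Phi$ has no zero on $D$. Now $D$ is the cone over $\partial\tau$ whose apex is the vertex of $\sigma$ opposite to $\tau$, and $\tau$ is the cone over $\partial\tau$ whose apex is its barycenter. Matching the cones gives a homeomorphism $\eta:\tau\to D$ that is the identity on $\partial\tau$, and $\psi_\tau=\Phi\circ\eta:\tau\to E\setminus\{0\}$ agrees with $\Phi$ on $\partial\tau$. Make this choice for one $\tau$ in each orbit of bad simplices, and put $\psi_{g\tau}(x)=g\,\psi_\tau(g^{-1}x)$ for $x\in g\tau$. This is unambiguous because $\tau$ has trivial stabilizer, and $\psi_{g\tau}=\Phi$ on $\partial(g\tau)$ because $\Phi$ is equivariant.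

Let $Y$ be the $n$-skeleton of $X$. Define $\Psi$ on $Y$ by $\psi_\tau$ on each bad simplex $\tau$ and by $\Phi$ on all other simplices. The pieces agree on the $(n-1)$-skeleton, so $\Psi$ is continuous; it is equivariant, and by (B) and the definition of bad simplices it has no zero. On the other hand, $X$ is a join of $n+2$ nonempty finite discrete sets, hence $n$-connected, so $Y$ is $(n-1)$-connected. This contradicts Proposition~\ref{prop:obstruction}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KL}
Minki Kim and Alan Lew,
\emph{Extensions of the Colorful Helly Theorem for $d$-collapsible and $d$-Leray complexes},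
arXiv:2305.12360 (2023).

\end{thebibliography}
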